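\title{An obstruction at irrational corners of effective fronts for measurable periodic media in the plane}

\begin{abstract}
For a positive $\mathbb{Z}^2$-periodic coefficient $a$ on the plane, the effective front $S_a$ of the Hamiltonian $a(y)|p|$ is a centrally symmetric convex body. We ask whether every such body arises when $a$ is only measurable, bounded, and bounded away from zero. The answer is no: a parallelogram centered at the origin is an effective front if and only if its vertices point in rational directions. The obstruction is an inequality for the effective Hamiltonian $\overline H_a$ at a corner of $S_a$ in an irrational direction: if $p_1,p_2$ are two supports there and $m\le a\le M$, then $\overline H_a\big(\frac{p_1-p_2}{2}\big)\le\sqrt{1-m^2/M^2}$. We also construct measurable coefficients whose fronts do have irrational corners and for which this bound is almost attained.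
\end{abstract}

\section{The realization problem}\label{sec:intro}

Let $a$ be a continuous, positive, $\mathbb{Z}^2$-periodic function on $\mathbb{R}^2$, regarded as a function on $\mathbb{T}^2=\mathbb{R}^2/\mathbb{Z}^2$. Think of $a(y)$ as the speed limit at the point $y$. The least time needed to travel from $x$ to $y$ is
\[
d_a(x,y)=\inf\Big\{\int_0^1\frac{|\dot\gamma(s)|}{a(\gamma(s))}\,ds:\ \gamma(0)=x,\ \gamma(1)=y\Big\},
\]
and its large-scale behavior is described by the stable norm $\|x\|_a=\lim_{\lambda\to\infty}d_a(0,\lambda x)/\lambda$. The unit ball $S_a=\{x:\|x\|_a\le1\}$ is the \emph{effective front}: a vector $x$ belongs to $S_a$ exactly when $\lambda x$ can be reached from the origin in time $\lambda+o(\lambda)$.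

The same set has a dual description. The \emph{effective Hamiltonian} of $H(y,p)=a(y)|p|$ is the function $\overline H_a$ whose value at $p\in\mathbb{R}^2$ is the unique constant for which the cell problem $a(y)|p+Dv(y)|=\overline H_a(p)$ in $\mathbb{T}^2$ has a continuous periodic viscosity solution $v$. The front is its subdifferential at the origin,
\begin{equation}\label{eq:front}
S_a=\partial\overline H_a(0)=\{x\in\mathbb{R}^2:\ x\cdot p\le\overline H_a(p)\ \text{ for all }p\in\mathbb{R}^2\},
\end{equation}
and $\overline H_a$ is given by the inf-max formula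
\begin{equation}\label{eq:infmax}
\overline H_a(p)=\inf_{v\in\mathrm{Lip}(\mathbb{T}^2)}\ \operatorname*{ess\,sup}_{y\in\mathbb{T}^2}\,a(y)\,|p+Dv(y)| .
\end{equation}
Viscosity solutions play no further role in this paper. What matters is that \eqref{eq:infmax} makes sense for a coefficient that is defined only almost everywhere, whereas $d_a$ does not, because a curve is a null set. For $a\in L^\infty(\mathbb{T}^2,(0,\infty))$ with $\operatorname{ess\,inf}a>0$ we therefore \emph{define} $\overline H_a$ by \eqref{eq:infmax} and $S_a$ by \eqref{eq:front}.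

Let $\mathcal{W}$ be the collection of all compact convex sets $S\subset\mathbb{R}^2$ with nonempty interior and $S=-S$. If $m\le a\le M$ almost everywhere, then $S_a\in\mathcal{W}$ and $S_a$ lies between the disks of radii $m$ and $M$ (Lemma~\ref{lem:norm}); a constant coefficient gives a disk. A set $S\in\mathcal{W}$ is \emph{realizable} within a class of coefficients if $S=S_a$ for some $a$ in that class. Call a nonzero vector \emph{rational} if it is a real multiple of a vector in $\mathbb{Q}^2$, and \emph{irrational} otherwise. Two results are known for continuous coefficients.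
\begin{itemize}
\item[(i)] For every $a\in C(\mathbb{T}^2,(0,\infty))$, the set $S_a$ belongs to $\mathcal{W}$, and $\partial S_a$ is differentiable (has a unique supporting line) at every irrational point. Hence not every set in $\mathcal{W}$ is realizable with continuous $a$.
\item[(ii)] A polygon is realizable by some $a\in C(\mathbb{T}^2,(0,\infty))$ if and only if it is centrally symmetric, has nonempty interior and has rational vertices.
\end{itemize}
The problem we solve is posed in \cite{TY}: \emph{is every $S\in\mathcal{W}$ equal to $S_a$ for some $a\in L^\infty(\mathbb{T}^2,(0,\infty))$ with $\operatorname{ess\,inf}a>0$?}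

There are two reasons to guess that it is. First, every $S\in\mathcal{W}$ is a Hausdorff limit of polygons as in (ii), namely of convex hulls of finite symmetric subsets of $S\cap\mathbb{Q}^2$; so the restriction in (i) does not survive limits. Second, a measurable coefficient can have a fast lane in an irrational direction: a strip around a line of irrational slope winds densely around the torus, but if its width is integrable its area is small, and one can make $a$ large on the strip and small elsewhere. A fast lane should produce a corner of the front, and lanes in several directions should produce a polygon. The first half of this heuristic is correct (Theorem~\ref{thm:corner}). The second half is not (Corollary~\ref{cor:par}), and the answer to the problem is negative.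

Throughout, $a$ is a measurable periodic function with $0<m\le a\le M<\infty$ almost everywhere. Put
\[
M_r(y)=\operatorname*{ess\,sup}_{B_r(y)}a,\qquad a^*(y)=\lim_{r\to0}M_r(y),\qquad \kappa=\operatorname*{ess\,inf}_{y}\frac{a(y)}{a^*(y)} .
\]
The function $a^*$ is the largest speed seen arbitrarily close to a point. It is periodic, and it is upper semicontinuous because $a^*\le M_r(y)$ on $B_r(y)$. At a Lebesgue point, $a(y)$ is the limit of the averages of $a$ over $B_r(y)$, so $a\le a^*\le M$ almost everywhere and $\kappa\in[m/M,1]$. The number $\kappa$ measures how far $a$ is from being upper semicontinuous; in particular $\kappa=1$ for continuous $a$.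

A \emph{support} of $S_a$ at $\xi\in\partial S_a$ is a vector $p$ with $\overline H_a(p)=1=p\cdot\xi$. Since $\overline H_a(p)=\max_{x\in S_a}p\cdot x$ (Lemma~\ref{lem:norm}) and $0$ is an interior point of $S_a$, the map $p\mapsto\{x:p\cdot x=1\}$ is a bijection from the supports at $\xi$ onto the supporting lines at $\xi$. A \emph{corner} is a boundary point with more than one support.

\begin{theorem}\label{thm:main}
Let $\xi\in\partial S_a$ be irrational and let $p_1,p_2$ be supports of $S_a$ at $\xi$. Put $\bar p=\frac{p_1+p_2}2$ and $q=\frac{p_1-p_2}2$. Then for all real $s,r$ with $|s|\le|r|$,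
\begin{equation}\label{eq:main}
\overline H_a(s\bar p+rq)^2\le\kappa^2s^2+(1-\kappa^2)r^2 .
\end{equation}
In particular $\overline H_a\big(\frac{p_1-p_2}2\big)\le\sqrt{1-\kappa^2}\le\sqrt{1-m^2/M^2}<1$.
\end{theorem}

The theorem is best seen on the unit ball $K=\{p:\overline H_a(p)\le1\}$, in the coordinates $(s,r)$ of $p=s\bar p+rq$ (Figure~\ref{fig:K}). Since $\pm\xi\in S_a$, $\bar p\cdot\xi=1$ and $q\cdot\xi=0$, we have $\overline H_a(s\bar p+rq)\ge|s|$, so $K$ lies in the strip $|s|\le1$. For $|r|\le|s|$ equality holds, because $s\bar p+rq=\frac{s+r}2p_1+\frac{s-r}2p_2$, the two coefficients have the same sign, and $\overline H_a$ is a norm. So \eqref{eq:main} says that $K$ contains the part of the ellipse $\kappa^2s^2+(1-\kappa^2)r^2\le1$ inside the strip. The same computation shows that for $\kappa<1$ the restriction $|s|\le|r|$ cannot be dropped: if $|r|<|s|$, the left side of \eqref{eq:main} is $s^2$ and the right side is smaller.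

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.35]
\fill[gray!25] (1,-1) -- (1,1) arc[start angle=36.87,end angle=143.13,x radius=1.25,y radius=1.6667] -- (-1,-1) arc[start angle=216.87,end angle=323.13,x radius=1.25,y radius=1.6667] -- cycle;
\draw[dotted] (1,-1.9) -- (1,1.9);
\draw[dotted] (-1,-1.9) -- (-1,1.9);
\draw[->] (-1.7,0) -- (1.7,0) node[right] {$s$};
\draw[->] (0,-1.9) -- (0,1.9) node[above] {$r$};
\draw[very thick] (1,-1) -- (1,1);
\draw[very thick] (-1,-1) -- (-1,1);
\draw[dashed] (-1,1) -- (1,1);
\draw[dashed] (-1,-1) -- (1,-1);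
\fill (1,1) circle (1.2pt) node[right] {$p_1$};
\fill (1,-1) circle (1.2pt) node[right] {$p_2$};
\fill (-1,1) circle (1.2pt) node[left] {$-p_2$};
\fill (-1,-1) circle (1.2pt) node[left] {$-p_1$};
\fill (0,1) circle (1.2pt) node[below right] {$q$};
\fill (1,0) circle (1.2pt) node[below right] {$\bar p$};
\end{tikzpicture}
\caption{Two supports $p_1,p_2$ at an irrational corner, in the coordinates $p=s\bar p+rq$. The unit ball $K$ of $\overline H_a$ lies between the dotted lines, has the thick segments on its boundary, and contains the shaded part of the ellipse $\kappa^2s^2+(1-\kappa^2)r^2\le1$. If the front were a parallelogram and $p_1,p_2$ the supports along its two sides, $K$ would be the square with vertices $\pm p_1,\pm p_2$, which does not contain the shaded set.}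
\label{fig:K}
\end{figure}

\begin{corollary}\label{cor:par}
A parallelogram $\operatorname{conv}\{\pm\xi_1,\pm\xi_2\}$, with $\xi_1,\xi_2$ linearly independent, equals $S_a$ for some $a\in L^\infty(\mathbb{T}^2,(0,\infty))$ with $\operatorname{ess\,inf}a>0$ if and only if $\xi_1$ and $\xi_2$ are both rational. In particular, not every set in $\mathcal{W}$ is realizable in this class.
\end{corollary}

\begin{proof}
If both vertices are rational, the parallelogram is realizable by (ii). Conversely, let the parallelogram be $S_a$ and suppose that $\xi_1$, say, is irrational. Define $p_1,p_2$ by $p_1\cdot\xi_1=p_1\cdot\xi_2=1$ and $p_2\cdot\xi_1=1$, $p_2\cdot\xi_2=-1$. The maximum in $\overline H_a(p_i)=\max_{x\in S_a}p_i\cdot x$ is attained at a vertex, and $p_i$ takes only the values $\pm1$ at the vertices. So $\overline H_a(p_i)=1$, and $p_1,p_2$ are supports at $\xi_1$. But $q=\frac{p_1-p_2}2$ satisfies $q\cdot\xi_2=1$, so $\overline H_a(q)\ge1$, contrary to Theorem~\ref{thm:main}.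
\end{proof}

\begin{corollary}\label{cor:usc}
If $a=a^*$ almost everywhere, for instance if $a$ is upper semicontinuous or almost everywhere continuous, then $\partial S_a$ is differentiable at every irrational point.
\end{corollary}

\begin{proof}
Here $\kappa=1$, so Theorem~\ref{thm:main} gives $\overline H_a(q)=0$; since $\overline H_a$ is a norm, $q=0$ and $p_1=p_2$. As for the two instances: at a point where $a$ is upper semicontinuous, $a^*(y)\le\limsup_{z\to y}a(z)\le a(y)$, and $a\le a^*$ almost everywhere in any case.
\end{proof}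

Corollary~\ref{cor:usc} extends the differentiability statement in (i). For general measurable coefficients that statement fails.

\begin{theorem}\label{thm:corner}
Let $\theta$ be irrational, $0<m<\mu$ and $\delta>0$. There is $a\in L^\infty(\mathbb{T}^2)$ with $\operatorname{ess\,inf}a=m$ and $M:=\operatorname{ess\,sup}a\in[\mu-\delta,\mu+\delta]$ such that $\partial S_a$ has, at the irrational point $\xi=\mu(1,\theta)/\sqrt{1+\theta^2}$, two distinct supports $p_\pm$ with
\[
\overline H_a\Big(\frac{p_+-p_-}2\Big)^2\ge1-\frac{m^2}{M^2}-\delta .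
\]
\end{theorem}

Thus the bound $\sqrt{1-m^2/M^2}$ in Theorem~\ref{thm:main} cannot be improved in general, and by (i) the measurable class realizes sets that no continuous coefficient realizes. Theorem~\ref{thm:corner} is not needed for Corollary~\ref{cor:par}.

Section~\ref{sec:adm} rewrites \eqref{eq:infmax} in terms of admissible functions, and Section~\ref{sec:layers} computes the front of a layered medium, where the mechanism behind both theorems is visible. Section~\ref{sec:metric} supplies a substitute for $d_a$. Sections~\ref{sec:main} and~\ref{sec:example} prove Theorems~\ref{thm:main} and~\ref{thm:corner}.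

\section{Admissible functions and their slopes}\label{sec:adm}

We use the following standard facts about a locally Lipschitz function $f$ on $\mathbb{R}^2$.
\begin{itemize}
\item[(F1)] The function $f$ is differentiable almost everywhere, and its pointwise gradient is its distributional gradient. If $|Df|\le\Lambda$ almost everywhere, then $f$ is $\Lambda$-Lipschitz.
\item[(F2)] $Df=0$ almost everywhere on $\{f=0\}$. Hence two locally Lipschitz functions that agree on a measurable set $E$ have the same gradient almost everywhere on $E$.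
\end{itemize}
We also use the duality of norms: if $H$ is a norm on $\mathbb{R}^2$ and $H^\circ(x)=\max_{H(p)\le1}p\cdot x$ is the dual norm, then $H(p)=\max_{H^\circ(x)\le1}p\cdot x$; equivalently, for every $p$ there is $x$ with $x\cdot p=H(p)$ and $x\cdot p'\le H(p')$ for all $p'$.

A locally Lipschitz function $u:\mathbb{R}^2\to\mathbb{R}$ is \emph{admissible} if $|Du|\le1/a$ almost everywhere; the set of admissible functions is $\mathcal{A}$. In terms of travel times, an admissible function cannot increase faster than at unit rate along a path that respects the speed limit. By (F1), every $u\in\mathcal{A}$ is $1/m$-Lipschitz. A function $u$ has \emph{slope} $p$ if $u(y)-p\cdot y$ is periodic, that is, if $u(y+k)=u(y)+p\cdot k$ for all $k\in\mathbb{Z}^2$. Writing $u=p\cdot y+v$ in \eqref{eq:infmax},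
\begin{equation}\label{eq:slope}
\overline H_a(p)=\inf\big\{\operatorname{ess\,sup}a|Du|:\ u\text{ Lipschitz with slope }p\big\}.
\end{equation}
So an upper bound for $\overline H_a(p)$ is proved by exhibiting one function with slope $p$.

\begin{lemma}\label{lem:closure}
\begin{itemize}
\item[(a)] The set $\mathcal{A}$ is convex. With $u$ and $w$ it contains $-u$, $u+c$ for $c\in\mathbb{R}$, $u(\cdot-k)$ for $k\in\mathbb{Z}^2$, $\max(u,w)$ and $\min(u,w)$.
\item[(b)] A pointwise limit of admissible functions is admissible.
\item[(c)] If $\mathcal{F}\subset\mathcal{A}$ is nonempty and $\sup\mathcal{F}$ is finite at one point, then $\sup\mathcal{F}\in\mathcal{A}$. The same holds for infima.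
\end{itemize}
\end{lemma}

\begin{proof}
(a) Only the maximum and minimum need an argument: $\max(u,w)$ agrees with $u$ on $\{u\ge w\}$ and with $w$ on the complement, so (F2) applies, and $\min(u,w)=-\max(-u,-w)$.

(b) Let $u_j\in\mathcal{A}$ converge pointwise to $u$. The $u_j$ are $1/m$-Lipschitz, so $u$ is too and the convergence is locally uniform. For $\varphi\in C_c^\infty(\mathbb{R}^2;\mathbb{R}^2)$,
\[
\int\varphi\cdot Du=-\int u\operatorname{div}\varphi=-\lim_j\int u_j\operatorname{div}\varphi=\lim_j\int\varphi\cdot Du_j\le\int\frac{|\varphi|}{a}.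
\]
Both ends are continuous in $\varphi$ for the $L^1$ norm, so the inequality holds for $\varphi=e\,\mathbf{1}_{B_r(y)}/|B_r|$ with $e$ a unit vector. Letting $r\to0$ at a common Lebesgue point $y$ of $Du$ and $1/a$ gives $e\cdot Du(y)\le1/a(y)$ for every $e$.

(c) The function $f=\sup\mathcal{F}$ is finite everywhere and $1/m$-Lipschitz, because the members of $\mathcal{F}$ are $1/m$-Lipschitz. For each point of a countable dense set $Z\subset\mathbb{R}^2$ choose a sequence in $\mathcal{F}$ whose values there tend to the value of $f$, and enumerate all chosen functions as $f_1,f_2,\dots$. Then $\sup_nf_n$ is Lipschitz and equals $f$ on $Z$, hence everywhere. The functions $\max(f_1,\dots,f_n)$ are admissible by (a) and increase to $f$, so (b) applies. For infima replace $\mathcal{F}$ by $-\mathcal{F}$.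
\end{proof}

\begin{lemma}\label{lem:norm}
Let $K=\{p:\overline H_a(p)\le1\}$ and $\|x\|=\max_{p\in K}p\cdot x$.
\begin{itemize}
\item[(a)] $\overline H_a$ is a norm, and $m|p|\le\overline H_a(p)\le M|p|$.
\item[(b)] $p\in K$ if and only if there is an admissible function with slope $p$.
\item[(c)] $S_a=\{x:\|x\|\le1\}\in\mathcal{W}$, $\overline B_m(0)\subset S_a\subset\overline B_M(0)$, and $\overline H_a(p)=\max_{x\in S_a}p\cdot x$.
\item[(d)] If $p\in K$, $\xi\in S_a$ and $p\cdot\xi=1$, then $\xi\in\partial S_a$ and $p$ is a support at $\xi$.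
\end{itemize}
\end{lemma}

\begin{proof}
(a) The choice $u=p\cdot y$ in \eqref{eq:slope} gives the upper bound. If $u$ has slope $p$, then $p=\int_{[0,1]^2}Du$, so $|p|\le\operatorname{ess\,sup}|Du|\le\frac1m\operatorname{ess\,sup}a|Du|$; this is the lower bound. If $u,u'$ have slopes $p,p'$, then $u+u'$ has slope $p+p'$ and $\lambda u$ has slope $\lambda p$, so \eqref{eq:slope} gives subadditivity and $\overline H_a(\lambda p)=|\lambda|\overline H_a(p)$.

(b) An admissible function with slope $p$ gives $\overline H_a(p)\le1$ by \eqref{eq:slope}. Conversely, let $p\in K$; we may assume $p\ne0$, so $h=\overline H_a(p)\in(0,1]$. Take $u_n$ with slope $p$, $u_n(0)=0$ and $h_n=\operatorname{ess\,sup}a|Du_n|\to h$. The functions $u_n/h_n$ are admissible and vanish at $0$, so by the Arzel\`a--Ascoli theorem a subsequence converges locally uniformly to some $w$, which is admissible by Lemma~\ref{lem:closure}(b) and has slope $p/h$. Then $hw$ is admissible with slope $p$.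

(c) By homogeneity, \eqref{eq:front} says that $x\in S_a$ if and only if $x\cdot p\le1$ for all $p\in K$. So $S_a$ is the unit ball of the dual norm $\|\cdot\|$, and the duality of norms gives the last formula. The inclusions follow from the bounds in (a).

(d) We have $1=p\cdot\xi\le\|\xi\|\le1$ and $1=p\cdot\xi\le\overline H_a(p)\le1$.
\end{proof}

\section{Layered media}\label{sec:layers}

The simplest media with a corner are those in which $a$ depends on one variable.

\begin{proposition}\label{prop:layers}
Let $a(y)=h(y_2)$ with $h$ measurable and $1$-periodic, $m=\operatorname{ess\,inf}h>0$ and $M=\operatorname{ess\,sup}h<\infty$. Then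
\[
K=\{p:\ |p_1|\le1/M,\ |p_2|\le\phi(p_1)\},\qquad \phi(\sigma)=\int_0^1\sqrt{h(z)^{-2}-\sigma^2}\,dz ,
\]
where $p_1,p_2$ denote, in this statement and its proof, the coordinates of $p$.
\end{proposition}

\begin{proof}
Let $|p_1|\le1/M$ and $p_2=\lambda\phi(p_1)$ with $|\lambda|\le1$. Then $u(y)=p_1y_1+\lambda\int_0^{y_2}\sqrt{h^{-2}-p_1^2}\,dz$ has slope $p$ and $|Du|^2\le h^{-2}$, so $p\in K$. Conversely, let $u=p\cdot y+v$ be admissible with $v$ periodic, and average in the first variable: $\bar v(y_2)=\int_0^1v(y_1,y_2)\,dy_1$ is Lipschitz and $1$-periodic. For almost every $y_2$, periodicity gives $\int_0^1\partial_1v\,dy_1=0$ and dominated convergence gives $\bar v'=\int_0^1\partial_2v\,dy_1$, so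
\[
\big|(p_1,\,p_2+\bar v'(y_2))\big|=\Big|\int_0^1Du(y_1,y_2)\,dy_1\Big|\le\frac1{h(y_2)} .
\]
Hence $|p_1|\le1/M$ and $|p_2|=\big|\int_0^1(p_2+\bar v')\,dy_2\big|\le\phi(p_1)$.
\end{proof}

Let $\tau=\phi(1/M)$, which is positive unless $h=M$ almost everywhere. The point $\xi=(M,0)$ has $\|\xi\|=1$, and by Lemma~\ref{lem:norm}(d) the vectors $p_\pm=(1/M,\pm\tau)$ are supports at $\xi$. So a nonconstant layered medium has a corner in the rational direction of its layers, with $\bar p=(1/M,0)$ and $q=(0,\tau)$. The admissible functions with slopes $p_\pm$ are $\alpha\pm\beta$, where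
\[
\alpha(y)=\frac{y_1}{M},\qquad \beta(y)=\int_0^{y_2}\sqrt{h^{-2}-M^{-2}}\,dz .
\]
The function $\beta$ has slope $q$. The gradient of $\alpha\pm\beta$ may have length $1/a$, but $D\alpha$ already takes up the length $1/M$, and by Pythagoras $|D\beta|^2=a^{-2}-|D\alpha|^2=a^{-2}-M^{-2}$. Therefore
\[
\overline H_a(q)\le\operatorname{ess\,sup}a|D\beta|=\sqrt{1-m^2/M^2}.
\]
This is the proof of Theorem~\ref{thm:main} in miniature: \emph{a lower bound for $|D\alpha|$ is an upper bound for $|D\beta|$, hence for $\overline H_a(q)$.}

The bound is almost attained by a thin fast layer. Let $h=M$ on a set $F_0$ of measure $\varepsilon$ per period and $h=m$ elsewhere. Proposition~\ref{prop:layers} gives $\overline H_a(0,1)=1/\phi(0)$, so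
\[
\overline H_a(q)=\frac{\tau}{\phi(0)}=\sqrt{1-\frac{m^2}{M^2}}\;\cdot\;\frac{1-\varepsilon}{1-\varepsilon+\varepsilon m/M},
\]
which tends to $\sqrt{1-m^2/M^2}$ as $\varepsilon\to0$. The value does not depend on the shape of $F_0$, but $\kappa$ does. If $F_0$ is open and dense, then $a^*\equiv M$ and $\kappa=m/M$. If $F_0$ is one interval per period, then $a^*=a$ almost everywhere and $\kappa=1$, while $q\ne0$; so the bound $\sqrt{1-\kappa^2}$ is false at this rational corner. At the rational vertices of a parallelogram realized by (ii), even the weaker bound $\overline H_a(q)<1$ is false, by the computation in the proof of Corollary~\ref{cor:par}. Irrationality of $\xi$ is thus essential in Theorem~\ref{thm:main}.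

In a general medium $|D\alpha|$ is bounded below only on a closed set $G$, the closure of a family of optimal curves in the direction $\xi$, and nothing is known off $G$. The way out is to modify $\beta$ so that it does not vary off $G$. The one-dimensional version of this step shows what it requires. Let $F\subset\mathbb{R}$ be closed, and let $\beta:\mathbb{R}\to\mathbb{R}$ be Lipschitz, nondecreasing on $F$, with $\beta(F)$ dense in $\mathbb{R}$. Then $F$ is unbounded in both directions, and $\beta$ takes the same value at the two ends $z<z'$ of each gap of $F$, since $\beta(F)$ misses the interval $(\beta(z),\beta(z'))$. So the function $\tilde\beta$ that equals $\beta$ on $F$ and is constant on each gap is Lipschitz, with $\tilde\beta'=\beta'$ almost everywhere on $F$ and $\tilde\beta'=0$ off $F$. Both monotonicity and density were used. In the layered medium with one fast interval per period, the values of $\beta$ on the fast layers form a translate of $\tau\mathbb{Z}$, and $\beta$ has to climb across the gaps. At an irrational corner, the values will fill the dense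 set $q\cdot\mathbb{Z}^2$, and planar topology will provide the monotonicity.

\section{A metric for measurable coefficients}\label{sec:metric}

We need optimal curves, and $d_a$ is not available. Since an admissible function increases at most at unit rate, it is natural to define the travel time as the largest possible increase:
\[
d(x,y)=\sup\{u(x)-u(y):\ u\in\mathcal{A}\}.
\]

\begin{lemma}\label{lem:metric}
\begin{itemize}
\item[(a)] $d$ is a metric, $d(x+k,y+k)=d(x,y)$ for $k\in\mathbb{Z}^2$, and $|x-y|/M\le d(x,y)\le|x-y|/m$.
\item[(b)] $d(\cdot,y)\in\mathcal{A}$ for every $y$, and every $u\in\mathcal{A}$ is $1$-Lipschitz for $d$.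
\item[(c)] If $|z-y|\le r$, then $d(y,z)\ge|z-y|/M_r(y)$.
\end{itemize}
\end{lemma}

\begin{proof}
Symmetry and invariance hold because $\mathcal{A}$ is stable under $u\mapsto-u$ and under integer translations. The triangle inequality follows from $u(x)-u(z)=(u(x)-u(y))+(u(y)-u(z))$. The upper bound holds because admissible functions are $1/m$-Lipschitz, and the lower bound because $|\cdot-y|/M$ is admissible. In (b), $d(\cdot,y)$ is the supremum of the admissible functions $u-u(y)$, so Lemma~\ref{lem:closure}(c) applies; the second claim is the definition of $d$. For (c), the function $\min(|\cdot-y|,r)/M_r(y)$ is admissible: its gradient has length $1/M_r(y)\le1/a$ almost everywhere in $B_r(y)$ and vanishes outside $\overline B_r(y)$.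
\end{proof}

By (a), $(\mathbb{R}^2,d)$ is complete and has the same compact sets as the Euclidean plane. A \emph{geodesic} is a map $c$ from an interval to $\mathbb{R}^2$ with $d(c(t),c(t'))=|t-t'|$; it is $M$-Lipschitz for the Euclidean distance. Since $d$ is not defined through curves, the existence of geodesics needs a proof. The point is that the constraint $|Du|\le1/a$ is local, so two admissible functions that vary on disjoint sets can be added.

\begin{lemma}\label{lem:geod}
Any two points of $\mathbb{R}^2$ are joined by a geodesic.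
\end{lemma}

\begin{proof}
Let $x\ne y$, $D=d(x,y)$ and $0<r<D$. The set $B=\{z:d(x,z)\le r\}$ is compact, and $\rho=\inf_{b\in B}d(b,\cdot)$ is admissible by Lemmas~\ref{lem:metric}(b) and~\ref{lem:closure}(c). Put $f=\min(d(x,\cdot),r)+\rho$. On $B$ we have $\rho=0$, so $D\rho=0$ almost everywhere on $B$ by (F2); on the open complement of $B$ the first summand is the constant $r$. At almost every point only one of the two admissible summands has nonzero gradient, so $f\in\mathcal{A}$, and $D\ge f(y)-f(x)=r+\rho(y)$. By compactness there is $z\in B$ with $d(z,y)=\rho(y)\le D-r$, and $d(x,z)\le r$; the triangle inequality forces equality in both.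

With $r=D/2$ this gives a midpoint of any two points. Taking midpoints repeatedly, we define $c$ on the numbers $jD/2^n\in[0,D]$ with $c(0)=x$, $c(D)=y$ and $d\big(c(jD/2^n),c((j+1)D/2^n)\big)=D/2^n$. For such numbers $t<t'$ we get $d(c(t),c(t'))\le t'-t$, and $D\le t+d(c(t),c(t'))+(D-t')$ gives the reverse inequality. By completeness $c$ extends to a geodesic on $[0,D]$.
\end{proof}

The next lemma links $d$ to the front: the stable norm of $d$ is the norm whose unit ball is $S_a$.

\begin{lemma}\label{lem:stable}
For every $x\in\mathbb{R}^2$, $d(0,\lambda x)/\lambda\to\|x\|$ as $\lambda\to\infty$.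
\end{lemma}

\begin{proof}
\emph{The limit exists and is a norm.} For $k,l\in\mathbb{Z}^2$, invariance gives $d(0,k+l)\le d(0,k)+d(0,l)$ and $d(0,-k)=d(0,k)$. The sequence $n\mapsto d(0,nk)$ is therefore subadditive, and by Fekete's lemma $N(k)=\lim_nd(0,nk)/n$ exists and equals $\inf_nd(0,nk)/n$; in particular $N(k)\le d(0,k)$. The function $N$ on $\mathbb{Z}^2$ is subadditive and even, $N(nk)=nN(k)$ for $n\in\mathbb{N}$, and $|k|/M\le N(k)\le|k|/m$. Setting $N(k/j)=N(k)/j$ extends it to $\mathbb{Q}^2$ with the same properties, and since $|N(x)-N(x')|\le N(x-x')\le|x-x'|/m$, it extends by continuity to a norm on $\mathbb{R}^2$. If $x=k/j$, then $\lambda x$ is within distance $|k|$ of $\lfloor\lambda/j\rfloor k$, so $d(0,\lambda x)/\lambda\to N(x)$. Since $|d(0,\lambda x)-d(0,\lambda x')|\le\lambda|x-x'|/m$, the convergence extends from $\mathbb{Q}^2$ to $\mathbb{R}^2$.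

\emph{$N\ge\|\cdot\|$.} Let $p\in K$ and let $u\in\mathcal{A}$ have slope $p$. Then $u-p\cdot y$ is bounded, so $d(0,\lambda x)\ge u(\lambda x)-u(0)\ge\lambda\,p\cdot x-C$, and $N(x)\ge p\cdot x$.

\emph{$N\le\|\cdot\|$.} Given $x$, the duality of norms provides $p$ with $p\cdot x=N(x)$ and $p\cdot y\le N(y)$ for all $y$. We must show $p\in K$, so we build an admissible function with slope $p$ out of $d$. Put $w(y)=\inf_{k\in\mathbb{Z}^2}\big(d(y,k)+p\cdot k\big)$. Since $-p\cdot k\le N(-k)=N(k)\le d(0,k)$,
\[
d(y,k)+p\cdot k\ge d(0,k)-d(0,y)+p\cdot k\ge-d(0,y),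
\]
so $w$ is finite and admissible by Lemma~\ref{lem:closure}(c). Replacing $k$ by $k+l$ in the infimum gives $w(y+l)=w(y)+p\cdot l$ for $l\in\mathbb{Z}^2$. Hence $p\in K$ and $N(x)=p\cdot x\le\|x\|$.
\end{proof}

\section{The inequality at an irrational corner}\label{sec:main}

We prove Theorem~\ref{thm:main}. If $p_1=p_2$, then $q=0$ and the left side of \eqref{eq:main} is $s^2$, which is at most $\kappa^2s^2+(1-\kappa^2)r^2$ because $s^2\le r^2$. Assume from now on that $p_1\ne p_2$. Two distinct points of the line $\{p\cdot\xi=1\}$ are linearly independent, so $\bar p$ and $q$ are linearly independent, and $q\perp\xi$. Irrationality of $\xi$ enters only through the following two facts: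
\begin{equation}\label{eq:irr}
q\cdot k\ne0\ \text{ for }k\in\mathbb{Z}^2\setminus\{0\},\qquad q\cdot\mathbb{Z}^2\ \text{ is dense in }\mathbb{R}.
\end{equation}
Indeed, $q\cdot k=0$ makes $k$ parallel to $\xi$. So $k\mapsto q\cdot k$ is injective, its image is a subgroup of $\mathbb{R}$ isomorphic to $\mathbb{Z}^2$, and a subgroup of $\mathbb{R}$ that is not cyclic is dense.

By Lemma~\ref{lem:norm}(b) there are $u_1,u_2\in\mathcal{A}$ with slopes $p_1,p_2$. As in Section~\ref{sec:layers}, put
\[
\alpha=\frac{u_1+u_2}2,\qquad\beta=\frac{u_1-u_2}2 .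
\]
These functions are admissible, with slopes $\bar p$ and $q$. Squaring $|D\alpha\pm D\beta|\le1/a$ and choosing the sign of $D\alpha\cdot D\beta$ gives the substitute for Pythagoras,
\begin{equation}\label{eq:pyth}
|D\alpha|^2+|D\beta|^2+2|D\alpha\cdot D\beta|\le1/a^2\quad\text{almost everywhere.}
\end{equation}

\subsection*{Calibrated curves}
To bound $|D\alpha|$ from below we look for curves along which $\alpha$ increases at the full unit rate. Long geodesics in the direction $\xi$ almost do this on average, for $u_1$ and $u_2$ at once, because $p_1$ and $p_2$ are supports at the same point. A pigeonhole argument finds pieces where the loss is small, and periodicity lets us pass to the limit.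

\begin{lemma}\label{lem:calib}
There is a geodesic $\gamma_0:\mathbb{R}\to\mathbb{R}^2$ with $u_i(\gamma_0(t))=u_i(\gamma_0(0))+t$ for $i=1,2$ and all $t\in\mathbb{R}$.
\end{lemma}

\begin{proof}
Let $D_n=d(0,n\xi)$ and let $c_n:[0,D_n]\to\mathbb{R}^2$ be a geodesic from $0$ to $n\xi$. By Lemma~\ref{lem:stable} and $\|\xi\|=1$ we have $D_n=n+o(n)$. The functions $g_i(t)=t-u_i(c_n(t))$ are nondecreasing, since $u_i$ is $1$-Lipschitz for $d$. Since $u_i-p_i\cdot y$ is bounded and $p_i\cdot\xi=1$, the total increase of $g_i$ is
\[
D_n-\big(u_i(n\xi)-u_i(0)\big)\le D_n-n+C=o(n).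
\]
Fix $j\in\mathbb{N}$ and take $\lfloor D_n/2j\rfloor$ nonoverlapping subintervals of $[0,D_n]$ of length $2j$. If $g_1+g_2$ increased by more than $1/j$ on each of them, its total increase would be at least $\lfloor D_n/2j\rfloor/j$, which grows linearly in $n$. So for large $n$ there is a subinterval on which both $g_1$ and $g_2$ increase by at most $1/j$. Shift its parameter to $[-j,j]$ and translate the curve by an integer vector, which changes neither $d$ nor the increments of $u_i$. We obtain a geodesic $\sigma_j:[-j,j]\to\mathbb{R}^2$ with $\sigma_j(0)\in[0,1]^2$ and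
\[
0\le(t'-t)-\big(u_i(\sigma_j(t'))-u_i(\sigma_j(t))\big)\le1/j\qquad(-j\le t\le t'\le j,\ i=1,2).
\]
The curves $\sigma_j$ are $M$-Lipschitz. By the Arzel\`a--Ascoli theorem and a diagonal argument, a subsequence converges locally uniformly on $\mathbb{R}$, and the limit has the stated properties.
\end{proof}

Along $\gamma_0$, the function $\alpha$ increases at unit rate and $\beta$ is constant; after adding a constant to $u_1$ we have $\beta=0$ on $\gamma_0$. Introduce the linear coordinates $X(y)=\bar p\cdot y$ and $Q(y)=q\cdot y$. Since $\alpha-X$ and $\beta-Q$ are bounded, there is $C_0>0$ with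
\begin{equation}\label{eq:strip}
|Q(\gamma_0(t))|<C_0,\qquad|X(\gamma_0(t))-t|<C_0\qquad(t\in\mathbb{R}).
\end{equation}
We also write $\gamma_0$ for the image of the curve, and put
\[
\gamma_k=\gamma_0+k\quad(k\in\mathbb{Z}^2),\qquad G=\overline{\textstyle\bigcup_k\gamma_k}.
\]
Each $\gamma_k$ is connected, and closed because $|\gamma_0(t)|\to\infty$ as $|t|\to\infty$. On $\gamma_k$ we have $\beta=q\cdot k$, so by \eqref{eq:irr} the sets $\gamma_k$ are pairwise disjoint.

A calibrated curve is a null set, and $a$ has no meaning on it. What limits its speed is the essential supremum of $a$ nearby. This is how $a^*$, and hence $\kappa$, enters the theorem.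

\begin{lemma}\label{lem:lower}
$|D\alpha(y)|\ge1/a^*(y)$ at every point $y\in G$ where $\alpha$ is differentiable.
\end{lemma}

\begin{proof}
Write $y=\lim_j(\gamma_0(t_j)+k_j)$. The curves $t\mapsto\gamma_0(t_j+t)+k_j$ are geodesics along which $\alpha$ increases at unit rate. They are $M$-Lipschitz, so a subsequence converges locally uniformly to a geodesic $\gamma$ with $\gamma(0)=y$ and $\alpha(\gamma(t))=\alpha(y)+t$. Let $r>0$. For $0<t\le r/M$ we have $|\gamma(t)-y|\le r$, and Lemma~\ref{lem:metric}(c) gives $|\gamma(t)-y|\le tM_r(y)$. By differentiability,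
\[
t=\alpha(\gamma(t))-\alpha(y)=D\alpha(y)\cdot(\gamma(t)-y)+o(t)\le|D\alpha(y)|\,M_r(y)\,t+o(t).
\]
Divide by $t$, let $t\to0$ and then $r\to0$.
\end{proof}

With \eqref{eq:pyth}, this gives $a^2|D\beta|^2\le1-(a/a^*)^2\le1-\kappa^2$ almost everywhere on $G$. Off $G$ we know only $a|D\beta|\le1$. Following the one-dimensional model, we now show that the curves $\gamma_k$ are ordered like the numbers $q\cdot k$, and then flatten $\beta$ off $G$.

\subsection*{The curves are ordered}
This is where the dimension two is used. The only topological input is the following lemma.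

\begin{lemma}\label{lem:cross}
In a closed rectangle, a path joining the left side to the right side and a path joining the bottom to the top intersect.
\end{lemma}

\begin{proof}
Let the rectangle be $[-1,1]^2$ and let the paths be $h,w:[-1,1]\to[-1,1]^2$, with $h_1(\pm1)=\pm1$ and $w_2(\pm1)=\pm1$. If they do not meet, then $n(\sigma,\tau)=\max_{i}|h_i(\sigma)-w_i(\tau)|$ is positive, and
\[
F(\sigma,\tau)=\frac{\big(w_1(\tau)-h_1(\sigma),\ h_2(\sigma)-w_2(\tau)\big)}{n(\sigma,\tau)}
\]
maps $[-1,1]^2$ continuously into its boundary. By Brouwer's theorem $F$ has a fixed point $(\sigma,\tau)$, and one of its coordinates is $\pm1$. But $F_1\ge0$ if $\sigma=-1$, $F_1\le0$ if $\sigma=1$, $F_2\ge0$ if $\tau=-1$, and $F_2\le0$ if $\tau=1$; each case contradicts $F(\sigma,\tau)=(\sigma,\tau)$.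
\end{proof}

By \eqref{eq:strip}, the half-planes $\{Q\le-C_0\}$ and $\{Q\ge C_0\}$ miss $\gamma_0$. Let $L_0$ and $R_0$ be the connected components of the open set $\mathbb{R}^2\setminus\gamma_0$ that contain them, and let $L_k=L_0+k$, $R_k=R_0+k$. These are components of $\mathbb{R}^2\setminus\gamma_k$, with
\begin{equation}\label{eq:half}
L_k\supset\{Q\le q\cdot k-C_0\},\qquad R_k\supset\{Q\ge q\cdot k+C_0\}.
\end{equation}
We need not know whether there are other components. We shall use repeatedly that \emph{a connected set that misses $\gamma_k$ is either contained in $L_k$ or disjoint from $L_k$}.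

\begin{lemma}\label{lem:order}
\begin{itemize}
\item[(a)] $L_k\cap R_k=\emptyset$ for all $k$.
\item[(b)] If $q\cdot k<q\cdot k'$, then $\gamma_k\cup L_k\subset L_{k'}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By translation let $k=0$. If the components $L_0,R_0$ meet, they coincide, and since open connected sets are path connected, a path in $\mathbb{R}^2\setminus\gamma_0$ joins a point of $\{Q=-C_0\}$ to a point of $\{Q=C_0\}$. Let $C_0'\ge C_0$ bound $|Q|$ on this path. Extend it at both ends by segments on which $X$ is constant and $C_0\le|Q|\le C_0'$, to a path $\sigma$ from $\{Q=-C_0'\}$ to $\{Q=C_0'\}$. By \eqref{eq:strip}, $\sigma$ still misses $\gamma_0$. Choose $b>0$ such that $\sigma$ lies in $\Pi=\{|X|\le b,\ |Q|\le C_0'\}$, a rectangle in the coordinates $(X,Q)$. Since $X(\gamma_0(t))\to\pm\infty$ as $t\to\pm\infty$, we can pick a time $t_*$ with $X(\gamma_0(t_*))=-b$, then the first time $t_+>t_*$ with $X(\gamma_0(t_+))=b$, and then the last time $t_-\in[t_*,t_+)$ with $X(\gamma_0(t_-))=-b$. On $(t_-,t_+)$ the continuous function $X\circ\gamma_0$ takes neither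 value $\pm b$, so the arc $\gamma_0|_{[t_-,t_+]}$ lies in $\Pi$ and joins the sides $X=\pm b$. By Lemma~\ref{lem:cross} it meets $\sigma$, a contradiction.

(b) By translation it suffices to show $\gamma_0\cup L_0\subset L_k$ when $q\cdot k>0$. We first show $\gamma_0\subset L_k$. The connected set $\gamma_0$ misses $\gamma_k$, so otherwise $\gamma_0\cap L_k=\emptyset$. Then $L_k$ is a connected set that misses $\gamma_0$, and it contains $\{Q\le-C_0\}\subset L_0$ by \eqref{eq:half}; hence $L_0+k\subset L_0$. Iterating, $L_{nk}\subset L_0$ for all $n\ge1$. But $L_{nk}\supset\{Q\le n\,q\cdot k-C_0\}$, which meets $\{Q\ge C_0\}\subset R_0$ for large $n$, contrary to (a).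

Interchanging $p_1$ and $p_2$ replaces $q$ by $-q$, keeps the curves $\gamma_l$ and interchanges $L_l$ with $R_l$. So we have also proved that $\gamma_0\subset R_l$ when $q\cdot l<0$. For $l=-k$ this reads $\gamma_k\subset R_0$, so $\gamma_k\cap L_0=\emptyset$ by (a). Thus $L_0$ is a connected set that misses $\gamma_k$ and shares the half-plane $\{Q\le-C_0\}$ with $L_k$. Hence $L_0\subset L_k$.
\end{proof}

\subsection*{Flattening $\beta$ off $G$}
The regions $L_k$ increase with $q\cdot k$, and the boundary of $L_k$ lies where $\beta=q\cdot k$. We define a function for which the $L_k$ are essentially the sublevel sets: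
\[
\tilde\beta(y)=\sup\{q\cdot k:\ k\in\mathbb{Z}^2,\ y\notin L_k\}.
\]

\begin{lemma}\label{lem:flat}
The function $\tilde\beta$ is finite, $1/m$-Lipschitz, and has slope $q$. Moreover $D\tilde\beta=D\beta$ almost everywhere on $G$, and $D\tilde\beta=0$ on $\mathbb{R}^2\setminus G$.
\end{lemma}

\begin{proof}
By \eqref{eq:half} and Lemma~\ref{lem:order}(a), $y\notin L_k$ if $q\cdot k\le Q(y)-C_0$, and $y\in L_k$ if $q\cdot k\ge Q(y)+C_0$. So the supremum is taken over a nonempty set that is bounded above. Since $y+l\notin L_{k+l}$ is equivalent to $y\notin L_k$, we have $\tilde\beta(y+l)=\tilde\beta(y)+q\cdot l$. Next,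
\begin{equation}\label{eq:levels}
q\cdot k>\tilde\beta(y)\ \Longrightarrow\ y\in L_k,\qquad\quad q\cdot k<\tilde\beta(y)\ \Longrightarrow\ y\notin L_k .
\end{equation}
The first implication is the definition. For the second, there is $k'$ with $q\cdot k<q\cdot k'$ and $y\notin L_{k'}$, and $L_k\subset L_{k'}$ by Lemma~\ref{lem:order}(b).

\emph{Lipschitz bound.} Let $\tilde\beta(y)<\tilde\beta(y')$. For every $k$ with $\tilde\beta(y)<q\cdot k<\tilde\beta(y')$ we have $y\in L_k$ and $y'\notin L_k$ by \eqref{eq:levels}, so the segment $[y,y']$ meets $\gamma_k$, at a point where $\beta=q\cdot k$. By \eqref{eq:irr}, the values of $\beta$ on $[y,y']$ are thus dense in the interval $(\tilde\beta(y),\tilde\beta(y'))$, and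
\[
\tilde\beta(y')-\tilde\beta(y)\le\max_{[y,y']}\beta-\min_{[y,y']}\beta\le|y-y'|/m .
\]
Without density, $\tilde\beta$ would take values in a discrete set and would jump.

\emph{On $G$.} If $y\in\gamma_k$, then $y\notin L_k$, and $y\in L_{k'}$ whenever $q\cdot k'>q\cdot k$, by Lemma~\ref{lem:order}(b). So $\tilde\beta(y)=q\cdot k=\beta(y)$. By continuity $\tilde\beta=\beta$ on $G$, and (F2) gives the equality of the gradients.

\emph{Off $G$.} An open ball $B\subset\mathbb{R}^2\setminus G$ misses every $\gamma_k$, so for each $k$ it is contained in $L_k$ or disjoint from $L_k$. The set $\{k:y\notin L_k\}$ is therefore the same for all $y\in B$, and $\tilde\beta$ is constant on $B$.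
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
Let $|s|\le|r|$ and $u=s\alpha+r\tilde\beta$. This is a Lipschitz function with slope $s\bar p+rq$, so by \eqref{eq:slope} it suffices to show $a^2|Du|^2\le\kappa^2s^2+(1-\kappa^2)r^2$ almost everywhere.

Off $G$ we have $Du=sD\alpha$ and $a|D\alpha|\le1$, so $a^2|Du|^2\le s^2\le\kappa^2s^2+(1-\kappa^2)r^2$.

Almost everywhere on $G$ we have $Du=sD\alpha+rD\beta$. Using $|sr|\le r^2$, then \eqref{eq:pyth}, then Lemma~\ref{lem:lower} together with $r^2-s^2\ge0$,
\begin{align*}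
|Du|^2&\le s^2|D\alpha|^2+r^2\big(2|D\alpha\cdot D\beta|+|D\beta|^2\big)\\
&\le\frac{r^2}{a^2}-(r^2-s^2)|D\alpha|^2\le\frac{r^2}{a^2}-\frac{r^2-s^2}{(a^*)^2}.
\end{align*}
Multiplying by $a^2$ and using $a/a^*\ge\kappa$,
\[
a^2|Du|^2\le r^2-(r^2-s^2)\kappa^2=\kappa^2s^2+(1-\kappa^2)r^2 .
\]
This proves \eqref{eq:main}. The case $s=0$, $r=1$ and the bound $\kappa\ge m/M>0$ give the last assertion; the strict inequality is where a positive lower bound on $a$ decides the outcome.
\end{proof}

\section{A front with an irrational corner}\label{sec:example}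

We prove Theorem~\ref{thm:corner} by tilting the thin fast layer of Section~\ref{sec:layers} to the slope $\theta$. We need three things: a fast lane that is an open set, so that it is seen by the essential supremum, and has small area; a function $\beta$ that is constant on each translate of the lane and close to linear elsewhere; and a function $\alpha$, close to linear, that increases at the full rate along the center of the lane. The coefficient $a$ is chosen last, to fit $\alpha$.

Points of the plane are written $y=(t,y_2)$. Let
\[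
q_0=(-\theta,1),\qquad P=(P_1,P_2)=\frac{(1,\theta)}{\mu\sqrt{1+\theta^2}},
\]
so that $|P|=1/\mu$, $P\perp q_0$ and $|q_0|\ge1$. The parameter $\varepsilon\in(0,\frac14)$ is chosen small at the end. The letter $C$ denotes constants that depend only on $\theta,m,\mu$ and may change from line to line.

\subsection*{The width of the lane}
Let $\ell(t)=\dfrac{\varepsilon}{6(1+t^2)}$. Then $\ell'=-\frac{2t}{1+t^2}\,\ell$ and $\ell''=\frac{6t^2-2}{(1+t^2)^2}\,\ell$, so $|\ell'|\le\ell$ and $|\ell''|\le6\ell$. Moreover
\begin{equation}\label{eq:E}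
\sum_{n\in\mathbb{Z}}\ell(n+t)\le\varepsilon\qquad(t\in\mathbb{R}).
\end{equation}
Indeed, the sum is $1$-periodic, and for $t\in[0,1)$ we have $|n+t|\ge n$ for $n\ge0$ and $|n+t|\ge|n|-1$ for $n\le-1$; so $\sum_n\frac1{1+(n+t)^2}\le2\sum_{n\ge0}\frac1{1+n^2}\le2\big(1+\int_0^\infty\frac{dz}{1+z^2}\big)=2+\pi<6$.

\subsection*{A Denjoy-type lamination}
The lines $t\mapsto(t,x+\theta t)$ are the level sets $\{q_0\cdot y=x\}$. We want to open the line $x=0$ into a strip of vertical width $\ell(t)$, and its translate by $(-n,j)\in\mathbb{Z}^2$, which has label $x=n\theta+j$, into a strip of width $\ell(n+t)$ (Figure~\ref{fig:gaps}). So the height of the curve with label $x$, as a function of $x$, should jump by $\ell(n+t)$ at the points of $n\theta+\mathbb{Z}$. With $\{\cdot\}$ the fractional part, the function $x\mapsto-\{x-n\theta\}$ jumps by $+1$ at exactly these points and makes up for the jumps by decreasing in between, so that it is periodic. This leads to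
\[
Y(t,x)=x+\theta t-\sum_{n\in\mathbb{Z}}\ell(n+t)\{x-n\theta\}.
\]
We have $Y(t,x+1)=Y(t,x)+1$ and, by the shift $n\mapsto n-1$, $Y(t+1,x)=Y(t,x+\theta)$. For $z<z'$ we have $\{z'\}-\{z\}=z'-z-(\lfloor z'\rfloor-\lfloor z\rfloor)\le z'-z$. With \eqref{eq:E} and $|\ell'|\le\ell$, this gives
\begin{align}
Y(t,x')-Y(t,x)&\ge(1-\varepsilon)(x'-x)\qquad(x<x'),\label{eq:Ymono}\\
|Y(t',x)-Y(t,x)-\theta(t'-t)|&\le\varepsilon|t'-t|.\label{eq:Yt}
\end{align}
The function $\beta$ assigns to a point the label of the curve through it. It is the generalized inverse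
\[
\beta(t,y_2)=\sup\{x:\ Y(t,x)\le y_2\},
\]
which is finite because $|Y(t,x)-x-\theta t|\le\varepsilon$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.9]
\clip (-1.5,-0.5) rectangle (2.5,1.5);
\foreach \u in {-1,0,1,2} \foreach \v in {-1,0,1,2}
 \fill[gray!55] plot[domain=-1.5:2.5,samples=30] (\x,{\v+0.382*(\x-(\u))+0.06/(1+(\x-(\u))*(\x-(\u)))}) -- plot[domain=2.5:-1.5,samples=30] (\x,{\v+0.382*(\x-(\u))-0.06/(1+(\x-(\u))*(\x-(\u)))}) -- cycle;
\fill[black] plot[domain=-1.5:2.5,samples=30] (\x,{0.382*\x+0.06/(1+\x*\x)}) -- plot[domain=2.5:-1.5,samples=30] (\x,{0.382*\x-0.06/(1+\x*\x)}) -- cycle;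
\draw[thin] (0,0) rectangle (1,1);
\end{tikzpicture}
\caption{Schematic view of a strip $\Omega$ (black) around a curve of slope close to an irrational number $\theta$, some of its integer translates (gray), and a unit cell. The translates are pairwise disjoint; each is widest near one lattice point, and its width decays summably in both directions, so that all translates together cover only a small fraction of the cell.}
\label{fig:gaps}
\end{figure}

\begin{lemma}\label{lem:beta}
The function $\beta$ is Lipschitz with slope $q_0$, and almost everywhere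
\begin{equation}\label{eq:Dbeta}
D\beta=\beta_2\,q_0+\eta\,(1,0),\qquad0\le\beta_2\le1+2\varepsilon,\quad|\eta|\le2\varepsilon,
\end{equation}
where $\beta_2=\partial_{y_2}\beta$ and $\eta=\partial_t\beta+\theta\beta_2$.
\end{lemma}

\begin{proof}
The two identities for $Y$ give $\beta(t,y_2+1)=\beta(t,y_2)+1$ and $\beta(t+1,y_2)=\beta(t,y_2)-\theta$, so the slope is $q_0$.

\emph{The direction $(0,1)$.} By definition $\beta$ is nondecreasing in $y_2$. Let $y_2<y_2'$, $x=\beta(t,y_2)$, $x'=\beta(t,y_2')$, and suppose $x<x'$. For $0<2h<x'-x$ we have $Y(t,x+h)>y_2$ and, since $Y(t,\cdot)$ is increasing, $Y(t,x'-h)\le y_2'$. By \eqref{eq:Ymono}, $y_2'-y_2\ge(1-\varepsilon)(x'-x-2h)$. So $\beta$ is $\frac1{1-\varepsilon}$-Lipschitz in $y_2$.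

\emph{The direction $(1,\theta)$.} If $Y(t,x)\le y_2$, then $Y(t',x)\le y_2+\theta(t'-t)+\varepsilon|t'-t|$ by \eqref{eq:Yt}. Hence
\[
\beta(t,y_2)\le\beta\big(t',y_2+\theta(t'-t)+\varepsilon|t'-t|\big)\le\beta\big(t',y_2+\theta(t'-t)\big)+\frac{\varepsilon}{1-\varepsilon}|t'-t| .
\]
This holds for any two points on a line of slope $\theta$, in either order, so $|\beta(t',y_2+\theta(t'-t))-\beta(t,y_2)|\le\frac{\varepsilon}{1-\varepsilon}|t'-t|$.

Any two points are joined by one segment in each of the two directions, so $\beta$ is Lipschitz. The derivatives in these directions are $\beta_2$ and $\eta$, and $\frac1{1-\varepsilon}\le1+2\varepsilon$, $\frac\varepsilon{1-\varepsilon}\le2\varepsilon$. Finally $D\beta=(\eta-\theta\beta_2,\beta_2)=\beta_2q_0+\eta(1,0)$.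
\end{proof}

We now identify the strip opened at $x=0$. For $n\ne0$ the number $n\theta$ is not an integer, so $x\mapsto\{x-n\theta\}$ is continuous at $0$; the term $n=0$ has $\{0\}=0$ and left limit $1$. The series converges uniformly in $x$, so $Y(t,0^-)=Y(t,0)-\ell(t)$. Let
\[
c(t)=Y(t,0)-\tfrac12\ell(t)=\theta t-\sum_{n\ne0}\ell(n+t)\{-n\theta\}-\tfrac12\ell(t),\qquad\Omega=\{|y_2-c(t)|<\ell(t)/2\}.
\]
The series and its first two termwise derivatives converge locally uniformly, so $c\in C^2$, and by \eqref{eq:E}
\begin{equation}\label{eq:c}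
|c(t)-\theta t|\le\varepsilon,\qquad|c'-\theta|\le\varepsilon,\qquad|c''|\le6\varepsilon .
\end{equation}
If $(t,y_2)\in\Omega$, then $Y(t,x)\le Y(t,0^-)<y_2$ for $x<0$ and $Y(t,x)\ge Y(t,0)>y_2$ for $x\ge0$, so $\beta=0$ on $\Omega$. Hence $\beta=q_0\cdot k=k_2-\theta k_1$ on $\Omega_k:=\Omega+k$. These numbers are distinct because $\theta$ is irrational, so the open sets $\Omega_k$, $k\in\mathbb{Z}^2$, are pairwise disjoint. Consequently $\Omega$ projects injectively to $\mathbb{T}^2$, and the area of $\bigcup_k\Omega_k$ per unit cell is $|\Omega|=\int_{\mathbb{R}}\ell\,dt=\pi\varepsilon/6<1$.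

\subsection*{The function $\alpha$}
The first guess, $\alpha=P\cdot y$ with $a=\mu$ on the lane, does not work directly. The center curve $\gamma(t)=(t,c(t))$ has slope $c'$ rather than $\theta$, and where $c'\ne\theta$ we have $P\cdot\gamma'<|P||\gamma'|$, so that $P\cdot y$ increases along $\gamma$ below the full rate. We correct $P\cdot y$ inside each $\Omega_k$ so that the gradient becomes tangent to the center curve. On $\gamma$ a function of the form $b(t)(y_2-c(t))$ has gradient $b\,(-c',1)$, normal to $\gamma'=(1,c')$, and the normal component of $P$ is removed when $P\cdot(-c',1)+b(1+c'^2)=0$. So let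
\[
b(t)=-\frac{P_1\,(\theta-c'(t))}{1+c'(t)^2}.
\]
By \eqref{eq:c}, $|b|\le\varepsilon/\mu$, and $b\in C^1$ with
\[
|b'|\le P_1|c''|+P_1|\theta-c'|\,\frac{2|c'|}{(1+c'^2)^2}\,|c''|\le\frac{6\varepsilon+6\varepsilon^2}{\mu}\le\frac{8\varepsilon}\mu .
\]
To cut the correction off inside $\Omega$, let $\rho=\ell/8$ and, for $z\in\mathbb{R}$ and $w>0$,
\[
T(z,w)=\operatorname{sgn}(z)\min\big(|z|,(2w-|z|)^+\big),\qquad\psi(t,y_2)=b(t)\,T\big(y_2-c(t),\rho(t)\big).
\]
Thus $T(z,w)=z$ for $|z|\le w$, $T(z,w)=0$ for $|z|\ge2w$, $|T|\le w$, and $T$ is $1$-Lipschitz in $z$ and $2$-Lipschitz in $w$. Since $|c'|\le|\theta|+1$, $\rho\le1$ and $|\rho'|\le1$, the second factor of $\psi$ is bounded by $1$ and $C$-Lipschitz. The first factor is bounded by $C\varepsilon$ and $C\varepsilon$-Lipschitz. So $\psi$ is $C\varepsilon$-Lipschitz, and it vanishes outside $\{|y_2-c|<\ell/4\}\subset\Omega$.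

Let $\psi_k=\psi(\cdot-k)$ and $\Psi=\sum_k\psi_k$. At each point at most one term is nonzero, and $\Psi$ is periodic. The family $\Omega_k$ need not be locally finite, so we check directly that $\Psi$ has the same Lipschitz constant $\Lambda\le C\varepsilon$ as $\psi$. Let $x,y\in\mathbb{R}^2$. If the two points meet at most one set $\Omega_k$, then $\Psi=\psi_k$ at both points and $|\Psi(x)-\Psi(y)|\le\Lambda|x-y|$. If $x\in\Omega_k$ and $y\in\Omega_{k'}$ with $k\ne k'$, the connected segment $[x,y]$ is not covered by the disjoint open sets $\Omega_l$, so it contains a point $z$ where all $\psi_l$ vanish, and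
\[
|\Psi(x)-\Psi(y)|\le|\psi_k(x)-\psi_k(z)|+|\psi_{k'}(z)-\psi_{k'}(y)|\le\Lambda\big(|x-z|+|z-y|\big)=\Lambda|x-y| .
\]
Let $\alpha=P\cdot y+\Psi$. It is Lipschitz with slope $P$, and
\begin{equation}\label{eq:Dalpha}
|D\alpha-P|\le C\varepsilon\quad\text{almost everywhere.}
\end{equation}
On the open core $U_0=\{|y_2-c(t)|<\rho(t)\}$ we have $\alpha=P\cdot y+b(t)(y_2-c(t))$, which is $C^1$. On $\gamma$, the gradient $D\alpha=P+b\,(-c',1)$ is parallel to $\gamma'$ by the choice of $b$, and $D\alpha\cdot\gamma'=P\cdot\gamma'=P_1(1+\theta c')\ge P_1(1+\theta^2-|\theta|\varepsilon)>0$. Therefore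
\begin{equation}\label{eq:tangent}
|D\alpha(\gamma)|\,|\gamma'|=P\cdot\gamma' .
\end{equation}

\subsection*{The coefficient}
Let $U=\bigcup_k(U_0+k)$, and define $a=1/|D\alpha|$ on $U$ and $a=m$ off $U$. By \eqref{eq:Dalpha}, which holds everywhere on $U$ by continuity, $\big|\mu|D\alpha|-1\big|\le C\varepsilon$ on $U$; so for small $\varepsilon$ the function $a$ is well defined, periodic, measurable, continuous on the open set $U$, and $|a-\mu|\le C\varepsilon$ there. Both $U$ and its complement have positive measure, since $U$ is open and contained in $\bigcup_k\Omega_k$. For small $\varepsilon$ we have $\mu-C\varepsilon>m$ and $C\varepsilon\le\delta$, so $\operatorname{ess\,inf}a=m$ and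
\begin{equation}\label{eq:M}
M=\operatorname{ess\,sup}a\in[\mu-C\varepsilon,\mu+C\varepsilon]\subset[\mu-\delta,\mu+\delta].
\end{equation}

\subsection*{Two vectors in $K$}
For $0<\tau\le\frac1{m|q_0|}$ let $u_\pm=\alpha\pm\tau\beta$, with slopes $p_\pm=P\pm\tau q_0$. On $U$ the function $\beta$ is locally constant, so $|Du_\pm|=|D\alpha|=1/a$. Off $U$ we estimate the three terms of $|Du_\pm|^2$. By \eqref{eq:Dalpha}, $|D\alpha|^2\le\mu^{-2}+C\varepsilon$. By \eqref{eq:Dbeta} and $|q_0|\ge1$, $|D\beta|\le(1+4\varepsilon)|q_0|$, so $\tau^2|D\beta|^2\le(1+12\varepsilon)\tau^2|q_0|^2\le\tau^2|q_0|^2+12\varepsilon/m^2$. By $P\perp q_0$,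
\[
|D\alpha\cdot D\beta|=|\eta P_1+(D\alpha-P)\cdot D\beta|\le2\varepsilon/\mu+C\varepsilon\,|D\beta|\le C\varepsilon .
\]
Since $\tau\le1/m$, there is a constant $C_1$, depending only on $\theta,m,\mu$, such that almost everywhere
\[
|Du_\pm|^2\le|D\alpha|^2+2\tau|D\alpha\cdot D\beta|+\tau^2|D\beta|^2\le\frac1{\mu^2}+\tau^2|q_0|^2+C_1\varepsilon .
\]
Define $\tau>0$ by
\begin{equation}\label{eq:tau}
\tau^2|q_0|^2=\frac1{m^2}-\frac1{\mu^2}-C_1\varepsilon .
\end{equation}
The right side is positive for small $\varepsilon$ because $m<\mu$, and it is less than $1/m^2$, so $\tau$ is in the allowed range. Then $|Du_\pm|\le1/m=1/a$ almost everywhere off $U$. Hence $u_\pm\in\mathcal{A}$ and $p_\pm\in K$.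

\subsection*{The point $\xi$ lies in the front}
It remains to show that one can travel along $\gamma$ at the speed $a$. This uses that $a$ is continuous on an open neighborhood of $\gamma$. Let $u\in\mathcal{A}$ and $t>0$. Let $u_h$ be the convolution of $u$ with a smooth probability density supported in $B_h(0)$, where $h$ is less than the distance from the compact arc $\gamma([0,t])$ to the complement of $U_0$. Then $|Du_h(y)|\le\sup_{B_h(y)}(1/a)$ on the arc, so
\[
u_h(\gamma(t))-u_h(\gamma(0))\le\int_0^t|\gamma'(\sigma)|\sup_{B_h(\gamma(\sigma))}\frac1a\;d\sigma .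
\]
As $h\to0$, $u_h\to u$ uniformly and the supremum tends to $1/a(\gamma(\sigma))$ uniformly in $\sigma\in[0,t]$. With \eqref{eq:tangent},
\[
u(\gamma(t))-u(\gamma(0))\le\int_0^t|D\alpha(\gamma)|\,|\gamma'|\,d\sigma=P\cdot\big(\gamma(t)-\gamma(0)\big).
\]
Taking the supremum over $u$ gives $d(\gamma(t),\gamma(0))\le P\cdot(\gamma(t)-\gamma(0))$. By \eqref{eq:c}, $|\gamma(t)-t(1,\theta)|\le\varepsilon$ for all $t$, so
\[
d\big(0,t(1,\theta)\big)\le d(\gamma(0),\gamma(t))+\frac{2\varepsilon}m\le t\,P\cdot(1,\theta)+\frac{2\varepsilon}\mu+\frac{2\varepsilon}m .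
\]
Dividing by $t\to\infty$ and using Lemma~\ref{lem:stable}, we get $\|(1,\theta)\|\le P\cdot(1,\theta)=\sqrt{1+\theta^2}/\mu$. So $\xi=\mu(1,\theta)/\sqrt{1+\theta^2}$ satisfies $\|\xi\|\le1$, that is, $\xi\in S_a$.

\begin{proof}[End of the proof of Theorem~\ref{thm:corner}]
We have $p_\pm\in K$, $\xi\in S_a$, and $p_\pm\cdot\xi=P\cdot\xi=1$ because $q_0\perp\xi$. By Lemma~\ref{lem:norm}(d), $\xi\in\partial S_a$ and $p_+\ne p_-$ are supports at $\xi$. Since $\frac{p_+-p_-}2=\tau q_0$, Lemma~\ref{lem:norm}(a) and \eqref{eq:tau} give
\[
\overline H_a\Big(\frac{p_+-p_-}2\Big)^2\ge m^2\tau^2|q_0|^2=1-\frac{m^2}{\mu^2}-C_1m^2\varepsilon .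
\]
By \eqref{eq:M}, $M\le\mu(1+C\varepsilon)$, so $m^2/M^2\ge(1-2C\varepsilon)\,m^2/\mu^2$, and the right side above is at least $1-m^2/M^2-\delta$ for small $\varepsilon$.
\end{proof}

\begin{remark}
For this coefficient, Theorems~\ref{thm:main} and~\ref{thm:corner} together give $1-m^2/M^2-\delta\le1-\kappa^2$, that is, $m^2/M^2\le\kappa^2\le m^2/M^2+\delta$. So $\kappa$ is almost as small as it can be, as for the layered medium of Section~\ref{sec:layers} whose fast set is open and dense.
\end{remark}

\begin{thebibliography}{1}
\bibitem{TY} Hung V. Tran and Yifeng Yu, \emph{Differentiability of effective fronts in the continuous setting in two dimensions}, arXiv:2203.13807 (2022).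
\end{thebibliography}
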